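\title{The unitization of the compact operators on $\ell_2$ is a Calkin algebra}

\begin{abstract}
We construct a separable complex Banach space $X$ whose Calkin algebra
$\mathcal L(X)/\mathcal K(X)$ is isomorphic, as a Banach algebra, to the
unitization of $\mathcal K(\ell_2)$. The same construction applies when $\ell_2$ is
replaced by any space $E$ with a monotone basis whose block sequences satisfy an
upper $\ell_{p_0}$-estimate and a lower $\ell_{q_0}$-estimate with
$1<p_0\le q_0<\infty$, and hence to every infinite-dimensional superreflexive space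
with a Schauder basis. The space $X$ is a twisted extension of the Argyros--Haydon
space by a tensor product $Y\otimes E$, where $Y$ is a second space on which every
operator is a scalar plus a compact operator.
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces and algebras in this paper are complex unless the contrary is
stated, and \emph{operator} means bounded linear operator. We write
$\mathcal L(F,G)$ and $\mathcal K(F,G)$ for the spaces of operators and of compact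
operators from $F$ to $G$, and $\mathcal L(F)$, $\mathcal K(F)$ when $F=G$. The
\emph{Calkin algebra} of a Banach space $X$ is the quotient Banach algebra
\[
\operatorname{Cal}(X)=\mathcal L(X)/\mathcal K(X).
\]
It records the operators on $X$ up to compact perturbation. Two Banach algebras are
\emph{isomorphic} if there is a bounded linear bijective algebra homomorphism
between them; its inverse is bounded by the open mapping theorem. We call a Banach
algebra \emph{a Calkin algebra} if it is isomorphic to $\operatorname{Cal}(X)$ for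
some $X$.

Every Calkin algebra has a unit, the class of the identity, whereas $\mathcal K(E)$
has none when $E$ is infinite-dimensional. The algebra to compare with Calkin
algebras is therefore the \emph{unitization} $\mathcal K(E)\oplus\mathbb C$, with product
$(A,\lambda)(B,\mu)=(AB+\lambda B+\mu A,\lambda\mu)$ and norm $\|A\|+|\lambda|$. The
map $(A,\lambda)\mapsto A+\lambda I$ identifies it with the algebra of
scalar-plus-compact operators on $E$. It is known that every finite-dimensional
semi-simple complex algebra is a Calkin algebra, and that the unitization of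
$\mathcal K(c_0)$ is a Calkin algebra. The following question is taken from the
paper of Motakis and Puglisi \cite{MP}.

\medskip
\noindent\textbf{Question.} \emph{Is the unitization of $\mathcal K(\ell_2)$
isomorphic, as a Banach algebra, to the Calkin algebra of some Banach space?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:l2}
There is a separable Banach space $X$ such that $\operatorname{Cal}(X)$ is
isomorphic, as a Banach algebra, to the unitization of $\mathcal K(\ell_2)$.
\end{theorem}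

The proof uses only two norm estimates for block sequences in $\ell_2$, and we carry
it out in that generality. Recall that a Schauder basis of $E$ is a sequence
$(h_n)$ such that every $e\in E$ has a unique expansion $e=\sum_n h_n^*(e)h_n$; the
basis projections are $P_Ne=\sum_{n\le N}h_n^*(e)h_n$, with $P_0=0$.

\begin{theorem}\label{thm:main}
Let $E$ be an infinite-dimensional Banach space with a normalized Schauder basis
$(h_n)$ whose basis projections satisfy $\|P_n\|\le1$. Suppose that there are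
$1<p_0\le q_0<\infty$ and $\kappa\ge1$ such that for all
$0=N_0<N_1<\dots<N_l$ and all $e\in P_{N_l}E$, with $Q_i=P_{N_i}-P_{N_{i-1}}$,
\begin{equation}\label{eq:E}
\kappa^{-1}\Big(\sum_i\|Q_ie\|^{q_0}\Big)^{1/q_0}\le\|e\|\le
\kappa\Big(\sum_i\|Q_ie\|^{p_0}\Big)^{1/p_0}.
\end{equation}
Then there is a separable Banach space $X$ such that $\operatorname{Cal}(X)$ is
isomorphic, as a Banach algebra, to the unitization of $\mathcal K(E)$.
\end{theorem}

For the unit vector basis of $\ell_2$ the vectors $Q_ie$ are orthogonal, so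
\eqref{eq:E} holds with $p_0=q_0=2$ and $\kappa=1$. Thus Theorem~\ref{thm:l2} is a
special case of Theorem~\ref{thm:main}.

\begin{corollary}\label{cor:super}
The conclusion of Theorem~\ref{thm:main} holds for every infinite-dimensional
superreflexive space $E$ with a Schauder basis, for example $\ell_t$ and $L_t[0,1]$
with $1<t<\infty$. Moreover, the matrix algebras
$M_k(\mathcal K(E)\oplus\mathbb C)$ are Calkin algebras.
\end{corollary}

The only deep ingredient in the proof of Theorem~\ref{thm:main} is the space of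
Argyros and Haydon \cite{AH}, on which every operator is a scalar plus a compact
operator. We use the two main theorems about it and one clause of its definition,
all recalled in Section~\ref{sec:prelim}.

\section{Finite matrices, and three obstacles}\label{sec:plan}

Let $Y$ be an infinite-dimensional space with
$\mathcal L(Y)=\mathbb CI+\mathcal K(Y)$. An operator on $Y^N$ is a matrix with
entries $T_{mn}=a_{mn}I+K_{mn}$, $K_{mn}$ compact. The scalars $a_{mn}$ are unique,
because $I$ is not compact, and $T\mapsto(a_{mn})$ is a homomorphism onto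
$M_N(\mathbb C)$ with kernel $\mathcal K(Y^N)$. Hence
$\operatorname{Cal}(Y^N)\cong M_N(\mathbb C)$. In tensor notation,
$Y^N=Y\otimes\mathbb C^N$ and every operator is $I\otimes A$ plus a compact operator.
Since $\mathcal K(\ell_2)$ is the closure of the increasing union of the algebras
$M_N(\mathbb C)$, one is led to guess a positive answer to the question and to look
for $X$ among the completions $B$ of $Y\otimes\operatorname{span}\{h_n\}$. Three
things go wrong.

\subsection*{First obstacle: the norm}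
We need $\|I\otimes A\|\le C\|A\|$ with $C$ independent of the size of the matrix
$A$. For $E=c_0$ the $c_0$-sum of copies of $Y$ has this property, because
$\|\sum_ka_{jk}y_k\|\le\sum_k|a_{jk}|\max_k\|y_k\|$ and the norm of $A$ on $c_0$ is
$\sup_j\sum_k|a_{jk}|$. For $E=\ell_2$ the $\ell_2$-sum fails for the spaces $Y$ at
our disposal, which contain the spaces $\ell_\infty^n$ uniformly.

\begin{example}\label{ex:fourier}
Let $U:\ell_\infty^n\to Y$ satisfy $\|u\|\le\|Uu\|\le4\|u\|$, and let
$\mathbf e_1,\dots,\mathbf e_n$ be the unit vectors of $\ell_\infty^n$. Put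
$\omega=e^{2\pi i/n}$, let $A=n^{-1/2}(\omega^{jk})_{j,k\le n}$ be the unitary
Fourier matrix, and let $y_k=U\big((\omega^{-lk})_{l\le n}\big)$, so that
$\|y_k\|\le4$. Since $\sum_k\omega^{jk}\omega^{-lk}$ equals $n$ for $l=j$ and $0$
otherwise, the $j$-th entry of $(I\otimes A)(y_1,\dots,y_n)$ is
\[
z_j=n^{-1/2}\sum_k\omega^{jk}y_k=n^{1/2}U\mathbf e_j,\qquad \|z_j\|\ge n^{1/2}.
\]
Thus $(\sum_k\|y_k\|^2)^{1/2}\le4n^{1/2}$ while $(\sum_j\|z_j\|^2)^{1/2}\ge n$, and
$I\otimes A$ has norm at least $n^{1/2}/4$ on the $\ell_2$-sum.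
\end{example}

So $B$ has to carry a genuine tensor norm. The proof also needs an upper and a lower
estimate for block sequences in $B$, and the tensor norms that give one of them do not
give the other. In Section~\ref{sec:B} we interpolate between two tensor norms.

\subsection*{Second obstacle: too many operators}
Once $\|I\otimes A\|\le\|A\|$ holds for finite matrices, it holds for all
$A\in\mathcal L(E)$, and $\operatorname{Cal}(B)$ contains a copy of $\mathcal L(E)$
(Remark~\ref{rem:toobig}). The noncompact $A$ must be removed. For this we pass to an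
extension
\[
0\longrightarrow D\xrightarrow{\ j_X\ }X\xrightarrow{\ q_X\ }B\longrightarrow0
\]
of the Argyros--Haydon space $D$, built so that the pieces $Y\otimes P_NE$ lift to
$X$ by operators $s_N$ of norm at most $4$, while lifts of block sequences of $B$ add
up in $X$ like the basis of $\ell_1^n$. A finite matrix $A$ acts on $X$ as
$s_N(I\otimes A)q_X$. An arbitrary operator $T$ on $X$ will act on $D$ as a scalar
$\lambda$, up to a compact operator, so that $T-\lambda I$ factors through an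
operator $\hat T:B\to X$. Block sequences of $B$ satisfy an upper
$\ell_p$-estimate with $p>1$, which is incompatible with the $\ell_1$-behavior in $X$.
Hence $\hat T$ is small far out along the basis of $E$, and it is a limit of finite
matrices. Example~\ref{ex:model} shows this mechanism with no error terms.

\subsection*{Third obstacle: operators between the pieces}
A noncompact $S:Y\to D$ would give an unwanted operator $X\to B\to Y\to D\to X$, so
we cannot take $Y=D$. We take for $Y$ an extension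
$0\to D\xrightarrow{j_Y}Y\xrightarrow{q_Y}\ell_{q_2}\to0$ of the same kind, which has
the scalar-plus-compact property and admits only compact operators into $D$
(Section~\ref{sec:Y}). The price is the noncompact operator $j_Y:D\to Y$. If it
extended to an operator $X\to Y$, we would again have an unwanted operator on $X$. We
exclude this by twisting $Y$ and $X$ at disjoint sets of levels, the odd and the even
integers (Section~\ref{sec:X}).

\section{Preliminaries}\label{sec:prelim}

\subsection{Compactness}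
We use the following textbook facts without further comment. A compact operator maps
weakly null sequences to norm null sequences. An operator is compact if and only if
its adjoint is (Schauder). If $T_n\to I$ strongly on $F$ and $K:G\to F$ is compact,
then $\|T_nK-K\|\to0$. If $q:W\to R$ is onto and $T:W\to F$ vanishes on $\ker q$,
then $T=\hat Tq$ with $\hat T$ bounded. Bounded sequences in a reflexive space have
weakly convergent subsequences. Weakly convergent sequences in $\ell_1$ converge in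
norm (the Schur property). Pitt's theorem states that
$\mathcal L(\ell_r,\ell_s)=\mathcal K(\ell_r,\ell_s)$ for $1\le s<r<\infty$.

\begin{lemma}\label{lem:noncompact}
Let $F,G$ be Banach spaces with $G^*$ separable.
\begin{enumerate}
\item[(a)] If $S:G\to F$ is not compact, there is a bounded weakly null sequence
$(x_i)$ in $G$ with $\inf_i\|Sx_i\|>0$.
\item[(b)] If $G$ is infinite-dimensional, $\|Sx\|\ge c\|x\|$ for all $x\in G$, and
$K:G\to F$ is compact, then $\|S+K\|\ge c$.
\item[(c)] If $1<s<\infty$ and $S:\ell_s\to F$ is not compact, there are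
$\delta,C>0$ and a weakly null sequence $(z_i)$ in $\ell_s$ with $\|Sz_i\|\ge\delta$
and $\|\sum_{i\in I}\sigma_iz_i\|\le C|I|^{1/s}$ for all finite $I$ and all
unimodular $\sigma_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are $\delta>0$ and a bounded sequence $(z_i)$ with
$\|Sz_i-Sz_k\|\ge\delta$ for $i\ne k$. A diagonal argument over a countable dense
subset of $G^*$ gives a subsequence, again called $(z_i)$, such that $(f(z_i))$
converges for every $f\in G^*$. Take $x_i=z_{2i}-z_{2i-1}$.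

(b) By (a) for the identity of $G$, after normalizing, there is a weakly null
sequence of unit vectors $x_i$. Then $\|S+K\|\ge c-\|Kx_i\|\to c$.

(c) Take $(x_i)$ from (a). Its coordinates tend to $0$, so along a subsequence there
are finitely supported $z_i$ with successive disjoint supports and
$\|z_i-x_i\|\to0$. Then $(z_i)$ is bounded and weakly null, $\|Sz_i\|$ is bounded
below after finitely many terms are discarded, and
$\|\sum_{I}\sigma_iz_i\|^s=\sum_I\|z_i\|^s$.
\end{proof}

\subsection{Consequences of the block estimates}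
From now on $E$, $(h_n)$, $p_0$, $q_0$, $\kappa$ are as in Theorem~\ref{thm:main}. An
\emph{interval projection} is an operator $Q=P_N-P_M$ with $0\le M<N$; it has norm at
most $2$. In particular $\|h_n^*\|\le2$. Finitely or infinitely many interval
projections $Q_i=P_{N_i}-P_{M_i}$ are \emph{successive} if
$M_1<N_1\le M_2<N_2\le\cdots$. Let
\[
\mathcal F=\bigcup_NP_N\mathcal L(E)P_N
\]
be the algebra of finite matrices. It contains all $P_N$ and all interval
projections.

\begin{lemma}\label{lem:E}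
\begin{enumerate}
\item[(a)] For successive interval projections $(Q_i)$, for $e\in E$, and for finitely
many $e_i\in Q_iE$,
\[
\Big(\sum_i\|Q_ie\|^{q_0}\Big)^{1/q_0}\le\kappa\|e\|,\qquad
\Big\|\sum_ie_i\Big\|\le\kappa\Big(\sum_i\|e_i\|^{p_0}\Big)^{1/p_0}.
\]
\item[(b)] The basis is shrinking: $\|v-P_N^*v\|\to0$ for $v\in E^*$. Consequently
$h_n\to0$ weakly and $\mathcal F$ is dense in $\mathcal K(E)$.
\item[(c)] The basis is boundedly complete: if the vectors
$e^N=\sum_{m\le N}\lambda_mh_m$ are bounded, they converge to some $e\in E$, and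
$P_Ne=e^N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to treat finitely many $Q_1,\dots,Q_n$. Insert the missing intervals
to obtain a partition of $[1,N_n]$ as in \eqref{eq:E}. For the first inequality apply
\eqref{eq:E} to $P_{N_n}e$, using $Q_iP_{N_n}=Q_i$ and $\|P_{N_n}e\|\le\|e\|$. For the
second apply it to $\sum_ie_i$, which the inserted projections annihilate.

(b) Suppose $\|v(I-P_M)\|>2\delta>0$ for infinitely many $M$. For such $M$ there are
a unit vector $e$ and $N>M$ with $|v((P_N-P_M)e)|>2\delta$. Since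
$\|(P_N-P_M)e\|\le2$, normalizing gives successive unit vectors $e_i\in Q_iE$ with
$v(e_i)\ge\delta$. By (a), $n\delta\le v(e_1+\dots+e_n)\le\|v\|\kappa n^{1/p_0}$ for
all $n$, which is false since $p_0>1$. Next,
$|v(h_n)|\le\|v-P_{n-1}^*v\|\to0$. For compact $K$,
\[
\|K-P_NKP_N\|\le\|(I-P_N)K\|+\|(I-P_N^*)K^*\|\to0 .
\]

(c) If $(e^N)$ is not Cauchy, there are $\delta>0$ and successive
$Q_i=P_{N_i}-P_{M_i}$ with $\|e^{N_i}-e^{M_i}\|\ge\delta$. For $i\le n$ we have
$Q_ie^{N_n}=e^{N_i}-e^{M_i}$, so (a) gives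
$\delta n^{1/q_0}\le\kappa\sup_N\|e^N\|$ for all $n$, which is false since
$q_0<\infty$. The limit $e$ has coordinates $\lambda_m$.
\end{proof}

\subsection{The Argyros--Haydon space}\label{sub:AH}
We recall from \cite{AH} the form of the real space $D_{\mathbb R}$ constructed there.
There are integers
\[
m_1\ge4,\quad m_{j+1}\ge m_j^2,\quad n_1\ge m_1^2,\quad
n_{j+1}\ge(16n_j)^{\log_2m_{j+1}},
\]
and a set $\Gamma=\bigsqcup_{n\ge1}\Delta_n$ with each $\Delta_n$ finite and
nonempty. Put $\Gamma_n=\Delta_1\cup\dots\cup\Delta_n$ and $\Gamma_0=\emptyset$;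
elements of $\Delta_n$ have \emph{rank} $n$. Let $e^*_\gamma$ be evaluation at
$\gamma$. To each $\gamma\in\Delta_{m+1}$, $m\ge1$, are assigned an integer
$p=p(\gamma)\in\{0,\dots,m-1\}$, a \emph{predecessor} $\xi=\xi(\gamma)\in\Delta_p$ if
$p\ge1$, a number $\beta=\beta(\gamma)\in(0,\frac14]$, and a real element
$b^*=b^*_\gamma$ of the unit ball of $\ell_1(\Gamma_m\setminus\Gamma_p)$.

These data prescribe how a function on $\Gamma_n$ is continued to $\Gamma$. For
$u\in\ell_\infty(\Gamma_n)$ let $i_n(u)$ be the function that agrees with $u$ on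
$\Gamma_n$ and satisfies $i_n(u)(\gamma)=c^*_\gamma(i_n(u))$ for
$\operatorname{rank}\gamma>n$, where for a function $x$ on $\Gamma$
\begin{equation}\label{eq:cAH}
c^*_\gamma(x)=x(\xi)+\beta\,b^*(x-\Pi_px),\qquad \Pi_px=i_p(x|_{\Gamma_p}),\quad
\Pi_0=0,
\end{equation}
the term $x(\xi)$ being omitted if $p=0$. This is a recursion on the rank: for
$\gamma\in\Delta_{m+1}$ the functional $c^*_\gamma$ involves only values of $x$ and
of $\Pi_px$ on $\Gamma_m$. The space $D_{\mathbb R}$ is the closure of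
$\bigcup_ni_n(\ell_\infty(\Gamma_n))$ in the real space $\ell_\infty(\Gamma)$. We use
three facts.
\begin{enumerate}
\item[(A1)] $\mathcal L(D_{\mathbb R})=\mathbb RI+\mathcal K(D_{\mathbb R})$.
\item[(A2)] $D_{\mathbb R}^*$ is isomorphic to $\ell_1$.
\item[(A3)] For each $j$ certain elements of $\Gamma$ are said to have \emph{weight}
$m_{2j}^{-1}$, and each of them has an \emph{age}. For all large $n$ and every
$b^*\in\{0\}\cup\{\pm e^*_\eta:\eta\in\Gamma_n\}$ there is $\gamma\in\Delta_{n+1}$ of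
weight $m_{2j}^{-1}$ and age $1$ with $p(\gamma)=0$, $\beta(\gamma)=m_{2j}^{-1}$,
$b^*_\gamma=b^*$. If $\xi\in\Delta_p$ has weight $m_{2j}^{-1}$ and age $a<n_{2j}$, if
$n>p$, and if $b^*\in\{0\}\cup\{\pm e^*_\eta:\eta\in\Gamma_n\setminus\Gamma_p\}$, there
is $\gamma\in\Delta_{n+1}$ of weight $m_{2j}^{-1}$ and age $a+1$ with
$\xi(\gamma)=\xi$, $\beta(\gamma)=m_{2j}^{-1}$, $b^*_\gamma=b^*$.
\end{enumerate}
Facts (A1) and (A2) are the main theorems of \cite{AH}. Fact (A3) is part of the
definition of the space: there $b^*$ runs over all $\sum a_\eta e^*_\eta$ with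
$\sum|a_\eta|\le1$ and $a_\eta$ rational with a prescribed denominator $N_n!$, and this
set contains $0$ and $\pm e^*_\eta$. In words, (A3) says that $\Gamma$ contains
chains of predecessors of every length up to $n_{2j}$, with freely chosen ranks.

Let $D=D_{\mathbb R}+iD_{\mathbb R}\subset\ell_\infty(\Gamma;\mathbb C)$. Real and
imaginary parts are contractive and the data above are real, so $D$ is the closure
of $\bigcup_ni_n(\ell_\infty(\Gamma_n;\mathbb C))$. From now on
$\ell_\infty(\Gamma_n)$ and $\ell_\infty(\Gamma)$ are the complex spaces.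

\begin{lemma}\label{lem:D}
\begin{enumerate}
\item[(a)] $\mathcal L(D)=\mathbb CI+\mathcal K(D)$.
\item[(b)] $D^*$ is isomorphic to $\ell_1$; it is separable and has the Schur
property.
\item[(c)] $\mathcal L(D,\ell_t)=\mathcal K(D,\ell_t)$ for $1<t<\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $T\in\mathcal L(D)$ write $T|_{D_{\mathbb R}}=T_1+iT_2$ with
$T_k\in\mathcal L(D_{\mathbb R})$. By (A1), $T_k=\lambda_kI+K_k$, so
$T-(\lambda_1+i\lambda_2)I$ is a complex-linear operator that is compact on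
$D_{\mathbb R}$, hence on $D$.
(b) The map $f\mapsto(\operatorname{Re}f|_{D_{\mathbb R}},
\operatorname{Im}f|_{D_{\mathbb R}})$ identifies $D^*$ with the complexification of
$D_{\mathbb R}^*$, which by (A2) is the complex $\ell_1$.
(c) The adjoint of $S:D\to\ell_t$ is defined on the reflexive space $\ell_t^*$. It
maps a bounded sequence to one with a weakly convergent subsequence, which converges
in norm by (b). So $S^*$ and $S$ are compact.
\end{proof}

\section{Twisted extensions of $D$}\label{sec:W}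

Both $Y$ and $X$ are extensions of $D$ by a given space $R$. The idea is to run the
recursion \eqref{eq:cAH} on pairs $(b,u)$ with $b\in R$, and to feed into each new
coordinate a small multiple of a functional of $b$. Along a chain of predecessors
these contributions accumulate.

Let $R$ be a separable Banach space with projections $\pi_n$, $n\ge0$, such that
$\pi_0=0$, $\|\pi_n\|\le1$, $\pi_n\pi_m=\pi_{\min(n,m)}$ and $\pi_n\to I$ strongly.
Let $g=(g_m)_{m\ge1}$ be a sequence in $R^*$ with $\|g_m\|\le1$ and $g_m=g_m\pi_m$.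
Put
\[
Z_n=\pi_nR\oplus_\infty\ell_\infty(\Gamma_n),\qquad
\rho_n(b,u)=(\pi_nb,u|_{\Gamma_n}),
\]
so $Z_0=0$, and $\rho_n$ is a contraction into $Z_n$ from each $Z_m$, $m\ge n$, and
from $R\oplus_\infty\ell_\infty(\Gamma)$. We define $\iota_{n,m}:Z_n\to Z_m$ for
$n\le m$ by recursion on $m$, with $\iota_{m,m}=\mathrm{id}$ and $\iota_{0,m}=0$. Let
$m\ge1$, $\gamma\in\Delta_{m+1}$ with data $p,\xi,\beta,b^*$, and $z=(b,u)\in Z_m$.
Let $u'$ be the second coordinate of $\iota_{p,m}\rho_pz$, and put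
\begin{equation}\label{eq:c}
c_\gamma(z)=u(\xi)+\beta\,b^*(u-u')+\tfrac18\,g_m(b-\pi_pb),
\end{equation}
omitting $u(\xi)$ if $p=0$. Let $\iota_{m,m+1}(b,u)=(b,\tilde u)$, where $\tilde u$
extends $u$ by $\tilde u(\gamma)=c_\gamma(b,u)$ for $\gamma\in\Delta_{m+1}$, and let
$\iota_{n,m+1}=\iota_{m,m+1}\iota_{n,m}$. Then $\rho_n\iota_{n,m}=\mathrm{id}$ and
$\iota_{k,m}\iota_{n,k}=\iota_{n,m}$ for $n\le k\le m$.

\begin{lemma}\label{lem:four}
$\|\iota_{n,m}\|\le4$ for all $n\le m$.
\end{lemma}

\begin{proof}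
We use induction on $m$, for all $n\le m$ at once. Let $1\le n\le m$,
$z_0=(b,u_0)\in Z_n$, $z=\iota_{n,m}z_0=(b,u)$ and $\gamma\in\Delta_{m+1}$; we must
show $|c_\gamma(z)|\le4\|z_0\|$. If $p\ge n$, then
$\rho_pz=\rho_p\iota_{p,m}\iota_{n,p}z_0=\iota_{n,p}z_0$, so $\iota_{p,m}\rho_pz=z$,
and $\pi_pb=b$. Hence $c_\gamma(z)=u(\xi)$ and $|u(\xi)|\le\|z\|\le4\|z_0\|$. If
$p<n$, then $u(\xi)=u_0(\xi)$ when $p\ge1$, and $\rho_pz=\rho_pz_0$, so
$\|u\|,\|u'\|\le4\|z_0\|$ and
$|c_\gamma(z)|\le\|z_0\|\big(1+\frac14(4+4)+\frac18\cdot2\big)\le4\|z_0\|$.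
\end{proof}

The second coordinates of $\iota_{n,m}z$, $m\ge n$, extend one another, so they define
$\iota_n:Z_n\to R\oplus_\infty\ell_\infty(\Gamma)$ with $\|\iota_n\|\le4$,
$\iota_m\iota_{n,m}=\iota_n$ and $\rho_m\iota_n=\iota_{n,m}$ for $m\ge n$. The
subspaces $\iota_n(Z_n)$ increase. Define the separable space
\[
W=W(R,g)=\overline{\bigcup_n\iota_n(Z_n)},
\]
and
\[
q=q_W:W\to R,\quad q(b,u)=b,\qquad s_n:\pi_nR\to W,\quad s_nb=\iota_n(b,0).
\]
Then $\|q\|\le1$, $\|s_n\|\le4$, and $qs_n$ is the identity of $\pi_nR$. For $b=0$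
formula \eqref{eq:c} is \eqref{eq:cAH}, so $\iota_n(0,u)=(0,i_n(u))$. It follows that
$\|u\|\le\|i_n(u)\|\le4\|u\|$, that $\|\Pi_n\|\le4$, and that $j_W(d)=(0,d)$ is an
isometry of $D$ into $W$. Moreover $\Pi_nd=d$ for $d\in i_m(\ell_\infty(\Gamma_m))$
and $n\ge m$, so $\Pi_n\to I$ strongly on $D$.

\begin{proposition}\label{prop:W}
\begin{enumerate}
\item[(a)] $\ker q=j_W(D)$.
\item[(b)] \emph{(Lifting.)} If $A:G\to R$ satisfies $\|A-\pi_NA\|\to0$, there is
$\tilde A:G\to W$ with $q\tilde A=A$ and $\|\tilde A\|\le8\|A\|$. Every compact $A$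
satisfies the hypothesis and has such a lift that is compact. In particular, each
$b\in R$ is $qx$ for some $x$ with $\|x\|\le8\|b\|$.
\item[(c)] \emph{(Extension.)} For every compact $K:D\to F$ there is a compact
$\tilde K:W\to F$ with $\tilde Kj_W=K$.
\item[(d)] For $n\le m$ the operator $(s_m-s_n)|_{\pi_nR}$ has finite rank.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $qj_W=0$. If $x=\lim_k\iota_{n_k}(b_k,u_k)$ lies in $\ker q$, then
$b_k\to0$, so $\|\iota_{n_k}(b_k,0)\|\le4\|b_k\|\to0$ and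
$x=\lim_k\iota_{n_k}(0,u_k)\in j_W(D)$.

(b) Let $A\ne0$. Choose $N_1<N_2<\cdots$ with
$\|A-\pi_{N_k}A\|\le2^{-k-1}\|A\|$ and put
\[
\tilde A=s_{N_1}\pi_{N_1}A+\sum_{k\ge1}s_{N_{k+1}}(\pi_{N_{k+1}}-\pi_{N_k})A .
\]
The $k$-th term of the series has norm at most $4(2^{-k-2}+2^{-k-1})\|A\|$, so the
series converges in norm and $\|\tilde A\|\le4\|A\|+3\|A\|$. After applying $q$ the
sum telescopes to $\lim_k\pi_{N_k}A=A$. If $A$ is compact, the hypothesis holds since
$\pi_N\to I$ strongly, and every term is compact. For the last claim take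
$G=\mathbb C$ and $A(1)=b$.

(c) The operators $\theta_n:W\to D$, $\theta_n(b,u)=i_n(u|_{\Gamma_n})$, have norm at
most $4$, and $\theta_nj_W=\Pi_n$. They need not converge on $W$, but for
$\|x\|\le1$ the sequence $(K\theta_nx)$ lies in the compact set
$\mathcal C=\overline{K(4B_D)}$, where $B_D$ is the unit ball of $D$. Fix a free
ultrafilter $\mathcal U$ on $\mathbb N$. A sequence in a compact metric space has a
unique limit along $\mathcal U$; this limit respects linear operations and equals the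
ordinary limit when that exists. Put $\tilde Kx=\lim_{\mathcal U}K\theta_nx$. Then
$\tilde K$ is linear, maps the unit ball of $W$ into $\mathcal C$, and
$\tilde Kj_Wd=\lim_nK\Pi_nd=Kd$.

(d) For $b\in\pi_nR$ write $\iota_{n,m}(b,0)=(b,u)$. Then $s_nb=\iota_m(b,u)$, so
$s_mb-s_nb=\iota_m(0,-u)$ lies in the finite-dimensional space
$\iota_m(0\oplus\ell_\infty(\Gamma_m))$.
\end{proof}

Lifting and extension are mostly used in the following form, which reduces questions
about $W$ to questions about $D$ and $R$.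

\begin{corollary}\label{cor:reduce}
\begin{enumerate}
\item[(a)] If $S:G\to W$ and $qS$ is compact, then $S=j_WS'+K$ with $S':G\to D$ and
$K$ compact.
\item[(b)] If $T:W\to F$ and $Tj_W$ is compact, then $T=\hat Tq+K$ with
$\hat T:R\to F$ and $K$ compact.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Let $K$ be a compact lift of $qS$; then $S-K$ maps into $\ker q=j_W(D)$.
(b) Let $K$ be a compact extension of $Tj_W$; then $T-K$ vanishes on $\ker q$, and
$q$ is onto.
\end{proof}

Let $e^W_\gamma(b,u)=u(\gamma)$, and for $\gamma\in\Delta_{m+1}$, $m\ge1$, let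
$d^W_\gamma=e^W_\gamma-c_\gamma\rho_m\in W^*$. This functional measures how far the
coordinate at $\gamma$ is from the value prescribed by the recursion. On $D$ put
$d^*_\gamma=e^*_\gamma-c^*_\gamma$.

\begin{lemma}\label{lem:d}
\begin{enumerate}
\item[(a)] For $\gamma\in\Delta_{m+1}$, $d^W_\gamma$ vanishes on $\iota_n(Z_n)$ if
$n\le m$, and $\|d^W_\gamma\|\le4$. For every $x\in W$,
$\max_{\gamma\in\Delta_k}|d^W_\gamma(x)|\to0$ as $k\to\infty$.
\item[(b)] $e^W_\gamma j_W=e^*_\gamma$ and $d^W_\gamma j_W=d^*_\gamma$; these do not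
depend on $(R,g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $x=\iota_nz$ with $n\le m$, then $\rho_mx=\iota_{n,m}z$ and the coordinate of $x$
at $\gamma$ is $c_\gamma(\iota_{n,m}z)$ by construction. By \eqref{eq:c} and
Lemma~\ref{lem:four}, $\|d^W_\gamma\|\le1+1+\frac14(1+4)+\frac18\cdot2\le4$. The
limit in (a) is attained for large $k$ on the dense subspace $\bigcup_n\iota_n(Z_n)$,
and the uniform bound extends it to $W$. Part (b) holds because \eqref{eq:c} reduces
to \eqref{eq:cAH} for $b=0$.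
\end{proof}

The chains with $b^*=0$ in (A3) isolate the twisting term of \eqref{eq:c}.

\begin{lemma}[chains]\label{lem:chain}
For each $n\ge1$ there is $k_*(n)\ge2$ with the following property. Whenever $k_0=0$,
$k_1\ge k_*(n)$ and $k_{r+1}\ge k_r+2$, there are $\xi_r\in\Delta_{k_r}$,
$1\le r\le n$, such that $\xi_r$ depends only on $n,k_1,\dots,k_r$, and such that for
every $W=W(R,g)$
\begin{equation}\label{eq:chain}
e^W_{\xi_n}=\sum_{r\le n}d^W_{\xi_r}+\frac18\sum_{r\le n}G_rq,\qquad
G_r=g_{k_r-1}(I-\pi_{k_{r-1}})\in R^*.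
\end{equation}
Moreover, if $b\in R$ satisfies $\pi_{k_{s-1}}b=0$ and $\pi_{k_s}b=b$, then
$G_sb=g_{k_s-1}(b)$ and $G_rb=0$ for $r\ne s$.
\end{lemma}

\begin{proof}
Choose $j$ with $n_{2j}\ge n$; this is possible since $n_{j+1}\ge16n_j$. By the first
part of (A3), for all large $k_1$ there is $\xi_1\in\Delta_{k_1}$ of weight
$m_{2j}^{-1}$ and age $1$ with $p(\xi_1)=0$ and $b^*_{\xi_1}=0$. If $\xi_r$ has age
$r<n$, the second part, applied with $k_{r+1}-1>k_r$, gives
$\xi_{r+1}\in\Delta_{k_{r+1}}$ of age $r+1$ with predecessor $\xi_r$ and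
$b^*_{\xi_{r+1}}=0$. Fix these choices once and for all. For $\gamma=\xi_r$ we have
$m=k_r-1$ and $p=k_{r-1}<m$, and $g_m(\pi_mb-\pi_p\pi_mb)=g_m(b-\pi_pb)$ since
$g_m=g_m\pi_m$. So \eqref{eq:c} reads
$e^W_{\xi_r}=d^W_{\xi_r}+e^W_{\xi_{r-1}}+\frac18G_rq$, without the middle term for
$r=1$, and summing gives \eqref{eq:chain}. For the last claim, if $r>s$ then
$\pi_{k_{r-1}}b=\pi_{k_{r-1}}\pi_{k_s}b=b$. If $r<s$ then $\pi_kb=0$ for
$k\le k_{s-1}$, in particular for $k=k_{r-1}$ and $k=k_r-1$, and
$g_{k_r-1}=g_{k_r-1}\pi_{k_r-1}$.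
\end{proof}

For \eqref{eq:chain} to detect every vector of $R$, the sequence $g$ has to repeat a
norming set of functionals infinitely often. There is a countable set $\mathcal G$
of functionals $f\in R^*$ with $\|f\|\le1$ and $f=f\pi_m$ for some $m$, such that
\begin{equation}\label{eq:norming}
\|b\|=\sup_{f\in\mathcal G}|f(b)|\qquad(b\in R).
\end{equation}
Indeed, for $b$ in a countable dense set and each $m$ take $f=\varphi\pi_m$ with
$\|\varphi\|=1$ and $\varphi(\pi_mb)=\|\pi_mb\|$. Since $\|\pi_mb\|\to\|b\|$,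
\eqref{eq:norming} holds on the dense set, and both sides are continuous in $b$. Fix
such a $\mathcal G$ for each $R$ considered.

\begin{definition}\label{def:rich}
Let $I\subset\mathbb N$ be infinite. The sequence $g$ is \emph{rich along $I$} if
$g_m=0$ for $m\notin I$ and each $f\in\mathcal G$ equals $g_m$ for infinitely many
$m\in I$. It is \emph{rich} if it is rich along some $I$.
\end{definition}

Rich sequences exist along every $I$. If $f=f\pi_m$ then $f=f\pi_{m'}$ for
$m'\ge m$, so we may list $\mathcal G$ with infinite repetition, place the entries at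
sufficiently large increasing positions in $I$, and put $0$ elsewhere.

\section{Lower $\ell_1$-estimates}\label{sec:lower}

The simplest case shows what a rich sequence achieves.

\begin{example}\label{ex:model}
Let $R=\ell_t$, $1<t<\infty$, with unit vectors $\mathbf e_l$ and coordinate
projections $\pi_l$, and let $g$ be rich. The lifts $x_l=s_l\mathbf e_l$ have norm
at most $4$. All $d^W_\gamma$ vanish on $x_l$. Indeed, let $\gamma\in\Delta_{m+1}$. For
$m\ge l$ this is Lemma~\ref{lem:d}(a). For $m<l$ the second coordinate of $x_l$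
vanishes on $\Gamma_l\ni\gamma$, and $\rho_mx_l=(\pi_m\mathbf e_l,0)=0$.

Fix $n$ and choose $l_1,k_1,l_2,k_2,\dots$ in turn: take $l_s=k_{s-1}+1$, pick
$f_s\in\mathcal G$ with $|f_s(\mathbf e_{l_s})|\ge\frac12$, and then take
$k_s\ge k_{s-1}+2$, $k_1\ge k_*(n)$, with $g_{k_s-1}=f_s$. Lemma~\ref{lem:chain}
gives $e^W_{\xi_n}(x_{l_s})=\frac18f_s(\mathbf e_{l_s})$ for $s\le n$. With unimodular
$\sigma_s$ making $\sigma_sf_s(\mathbf e_{l_s})>0$,
\[
\Big\|\sum_{s\le n}\sigma_sx_{l_s}\Big\|\ge\frac n{16},\qquad\text{while}\qquad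
\Big\|\sum_{s\le n}\sigma_s\mathbf e_{l_s}\Big\|=n^{1/t}.
\]
So $\mathbf e_l\mapsto x_l$ does not define a bounded right inverse of $q$, although
$q$ has right inverses of norm at most $4$ on each $\pi_n\ell_t$.
\end{example}

In general the exact zeros of the example are replaced by small quantities. The
order of the choices is what makes them small: a vector chosen after $k_r$ is made
small on $d^W_{\xi_r}$ by weak nullity, and a vector chosen before $k_r$ by
Lemma~\ref{lem:d}(a).

\begin{lemma}\label{lem:l1}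
Let $g$ be rich and let $(x_i)$ be a weakly null sequence in $W(R,g)$ such that
$\|qx_i\|\ge\delta>0$ and $\|\pi_Nqx_i\|\to0$ for each $N$. Then for each $n$ there
are $i_1<\dots<i_n$ and unimodular $\sigma_s$ with
$\|\sum_{s\le n}\sigma_sx_{i_s}\|\ge\delta n/32$.
\end{lemma}

\begin{proof}
Fix $\varepsilon>0$, put $k_0=0$, and choose $i_1,k_1,i_2,k_2,\dots,i_n,k_n$ in turn.
Given $i_s,k_s$ for $s<r$, and hence $\xi_s$ for $s<r$, choose $i_r>i_{r-1}$ with
$|d^W_{\xi_s}(x_{i_r})|\le\varepsilon$ and $\|\pi_{k_s}qx_{i_r}\|\le\varepsilon$ for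
$s<r$. Pick $f_r\in\mathcal G$ with $|f_r(qx_{i_r})|\ge\delta/2$. Choose
$k_r\ge k_{r-1}+2$, $k_1\ge k_*(n)$, with $g_{k_r-1}=f_r$, so large that for all
$s\le r$ we have $|d^W_\gamma(x_{i_s})|\le\varepsilon$ for $\gamma\in\Delta_{k_r}$ and
$\|(I-\pi_k)qx_{i_s}\|\le\varepsilon$ for $k\ge k_r$.

Then $|d^W_{\xi_r}(x_{i_s})|\le\varepsilon$ for all $r,s$. For $s<r$ we have
$|G_rqx_{i_s}|\le\varepsilon$, since $k_{r-1}\ge k_s$. For $s>r$ we have $G_r=G_r\pi_{k_r}$
and $\|G_r\|\le2$, so $|G_rqx_{i_s}|\le2\varepsilon$. Finally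
$|G_rqx_{i_r}|\ge|f_r(qx_{i_r})|-\|\pi_{k_{r-1}}qx_{i_r}\|\ge\delta/2-\varepsilon$.
Choose $\sigma_s$ with $\sigma_sG_sqx_{i_s}\ge0$. By \eqref{eq:chain},
\[
\Big\|\sum_s\sigma_sx_{i_s}\Big\|\ge
\Big|e^W_{\xi_n}\Big(\sum_s\sigma_sx_{i_s}\Big)\Big|\ge
\frac n8\Big(\frac\delta2-\varepsilon\Big)-n^2\varepsilon-\frac18n^2\cdot2\varepsilon,
\]
which is at least $\delta n/32$ for small $\varepsilon$.
\end{proof}

Lemma~\ref{lem:l1} says nothing about sequences inside $D$. For those we use chains
with $b^*=e^*_\eta$. Each link now contributes with the factor $m_{2j}^{-1}$, and the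
rapid growth of the admissible length $n_{2j}$ makes up for it.

\begin{lemma}\label{lem:lsD}
$\mathcal L(\ell_s,D)=\mathcal K(\ell_s,D)$ for $1<s<\infty$.
\end{lemma}

\begin{proof}
Otherwise Lemma~\ref{lem:noncompact}(c) gives a weakly null sequence $(x_i)$ in $D$
and $\delta,C>0$ with $\|x_i\|\ge\delta$ and
$\|\sum_{i\in I}\sigma_ix_i\|\le C|I|^{1/s}$ for unimodular $\sigma_i$. Fix $j$, put
$n=n_{2j}$ and $\beta=m_{2j}^{-1}$, and let $0<\varepsilon<\delta/2$. With $k_0=0$
choose, for $r=1,\dots,n$ in turn: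
\begin{itemize}
\item $i_r>i_{r-1}$ with $\|x_{i_r}|_{\Gamma_{k_{r-1}}}\|_\infty\le\varepsilon$ and
$|d^*_{\xi_t}(x_{i_r})|\le\varepsilon$ for $t<r$;
\item $\eta_r\in\Gamma$ with $|x_{i_r}(\eta_r)|\ge\delta/2$, which forces
$\eta_r\notin\Gamma_{k_{r-1}}$;
\item $k_r\ge k_{r-1}+2$ with $k_r>\operatorname{rank}\eta_r$, so large that for all
$t\le r$ we have $|d^*_\gamma(x_{i_t})|\le\varepsilon$ for $\gamma\in\Delta_{k_r}$ and
$\|x_{i_t}-\Pi_kx_{i_t}\|\le\varepsilon$ for $k\ge k_r$, and, for $r=1$, so large that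
the first part of (A3) applies;
\item $\xi_r\in\Delta_{k_r}$ from (A3), of weight $m_{2j}^{-1}$ and age $r$, with
predecessor $\xi_{r-1}$ if $r\ge2$, and with $b^*_{\xi_r}=e^*_{\eta_r}$.
\end{itemize}
By \eqref{eq:cAH}, $e^*_{\xi_r}=d^*_{\xi_r}+e^*_{\xi_{r-1}}+\beta H_r$ with
$H_r(x)=(x-\Pi_{k_{r-1}}x)(\eta_r)$, so on $D$
\[
e^*_{\xi_n}=\sum_{r\le n}d^*_{\xi_r}+\beta\sum_{r\le n}H_r .
\]
We have $|d^*_{\xi_r}(x_{i_t})|\le\varepsilon$ for all $r,t$. For $t<r$,
$|H_r(x_{i_t})|\le\varepsilon$ since $k_{r-1}\ge k_t$. For $t\ge r$,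
$\|\Pi_{k_{r-1}}x_{i_t}\|\le4\|x_{i_t}|_{\Gamma_{k_{r-1}}}\|_\infty\le4\varepsilon$.
Hence $|H_r(x_{i_r})|\ge\delta/2-4\varepsilon$, and for $t>r$, where
$\eta_r\in\Gamma_{k_r}\subset\Gamma_{k_{t-1}}$, we get
$|H_r(x_{i_t})|\le5\varepsilon$. With $\sigma_tH_t(x_{i_t})\ge0$,
\[
Cn^{1/s}\ge\Big|e^*_{\xi_n}\Big(\sum_{t\le n}\sigma_tx_{i_t}\Big)\Big|\ge
\beta n\Big(\frac\delta2-4\varepsilon\Big)-n^2\varepsilon-5\beta n^2\varepsilon
\ge\frac{\beta n\delta}4
\]
for small $\varepsilon$. So $n_{2j}^{1-1/s}\le4Cm_{2j}/\delta$ for every $j$. But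
$n_{2j}\ge(16n_{2j-1})^{\log_2m_{2j}}=m_{2j}^{\log_2(16n_{2j-1})}$, where the exponent
and $m_{2j}$ tend to infinity. This is a contradiction for large $j$.
\end{proof}

\begin{proposition}\label{prop:lsW}
Let $g$ be rich, $1<s<\infty$, and
$\mathcal L(\ell_s,\pi_NR)=\mathcal K(\ell_s,\pi_NR)$ for all $N$. Then every operator
$\ell_s\to W(R,g)$ is compact.
\end{proposition}

\begin{proof}
Let $S:\ell_s\to W$ and suppose that $qS$ is not compact. Take $(z_i)$, $\delta$, $C$
from Lemma~\ref{lem:noncompact}(c) for $qS$. The sequence $x_i=Sz_i$ is weakly null,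
and $\|\pi_Nqx_i\|\to0$ since $\pi_NqS$ is compact. Lemma~\ref{lem:l1} gives
$\delta n/32\le C\|S\|n^{1/s}$ for all $n$, which is false. So $qS$ is compact, and by
Corollary~\ref{cor:reduce}(a), $S=j_WS'+K$ with $S':\ell_s\to D$ compact by
Lemma~\ref{lem:lsD}.
\end{proof}

\section{The space $Y$}\label{sec:Y}

Put $q_1=2q_0$ and $q_2=3q_0$. The exponent $q_1$ will be that of the lower estimate
in $B$, and all that matters about $q_2$ is that $q_2>q_1$. Let
\[
Y=W(\ell_{q_2},g'),
\]
with the coordinate projections on $\ell_{q_2}$ and with $g'$ rich along the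
\emph{odd} integers.

\begin{proposition}\label{prop:Y}
\begin{enumerate}
\item[(Y1)] $\mathcal L(\ell_s,Y)=\mathcal K(\ell_s,Y)$ for $1<s<\infty$.
\item[(Y2)] $\mathcal L(Y,\ell_{q_1})=\mathcal K(Y,\ell_{q_1})$.
\item[(Y3)] $\mathcal L(D,Y)=\mathbb Cj_Y+\mathcal K(D,Y)$.
\item[(Y4)] $\mathcal L(Y)=\mathbb CI+\mathcal K(Y)$.
\item[(Y5)] $\mathcal L(Y,D)=\mathcal K(Y,D)$.
\item[(Y6)] $Y^*$ is separable.
\end{enumerate}
\end{proposition}

\begin{proof}
(Y1) Apply Proposition~\ref{prop:lsW}; the spaces $\pi_N\ell_{q_2}$ are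
finite-dimensional.

(Y2) For $S:Y\to\ell_{q_1}$ the operator $Sj_Y$ is compact by Lemma~\ref{lem:D}(c). So
$S=\hat Sq_Y+K$ by Corollary~\ref{cor:reduce}(b), and
$\hat S:\ell_{q_2}\to\ell_{q_1}$ is compact by Pitt's theorem, as $q_2>q_1$.

(Y3) For $S:D\to Y$ the operator $q_YS$ is compact by Lemma~\ref{lem:D}(c). So
$S=j_YS'+K$ by Corollary~\ref{cor:reduce}(a), and $S'\in\mathbb CI+\mathcal K(D)$.

(Y4) For $T\in\mathcal L(Y)$ there is, by (Y3), a scalar $\lambda$ with
$(T-\lambda I)j_Y$ compact. So $T-\lambda I=\hat Tq_Y+K$, and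
$\hat T:\ell_{q_2}\to Y$ is compact by (Y1).

(Y5) For $S:Y\to D$ write $Sj_Y=\lambda I+K$. After subtracting a compact extension
of $K$ we may assume $Sj_Y=\lambda I$. If $\lambda\ne0$, then $\lambda^{-1}j_YS$ is a
projection onto $j_Y(D)=\ker q_Y$, so $q_Y$ maps its kernel bijectively onto
$\ell_{q_2}$. The inverse is an isomorphic embedding $\ell_{q_2}\to Y$, contrary to
(Y1). So $\lambda=0$ and $S=\hat Sq_Y$ with $\hat S:\ell_{q_2}\to D$ compact by
Lemma~\ref{lem:lsD}.

(Y6) The restriction map $j_Y^*:Y^*\to D^*$ is onto, its kernel is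
$q_Y^*(\ell_{q_2}^*)$, and both $D^*$ and $\ell_{q_2}^*$ are separable.
\end{proof}

\section{The tensor product $B$}\label{sec:B}

\subsection{Two tensor norms}
Let $\mathcal E=Y\otimes\operatorname{span}\{h_n\}$. We regard
$x=\sum_ny_n\otimes h_n\in\mathcal E$ as the map $E^*\to Y$,
$x(v)=\sum_nv(h_n)y_n$. A norm on $\mathcal E$ that is defined through $E^*$ in a way
invariant under contractions of $E$ will satisfy $\|I\otimes A\|\le\|A\|$. Call a
finite family $(v_j)$ in $E^*$ \emph{admissible} if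
$\sum_j|v_j(e)|^{q_0}\le\|e\|^{q_0}$ for all $e\in E$, and put
\[
\alpha(x)=\sup_{\|v\|\le1}\|x(v)\|,\qquad
\nu(x)=\sup\Big\{\Big(\sum_j\|x(v_j)\|^{q_0}\Big)^{1/q_0}:(v_j)\text{ admissible}\Big\}.
\]
Here $\alpha$ is the operator norm of $x:E^*\to Y$. A single $v$ with $\|v\|\le1$ is
admissible, so $\alpha\le\nu$. For $y\in Y$, $e\in\operatorname{span}\{h_n\}$ and
admissible $(v_j)$ we have
$\sum_j\|(y\otimes e)(v_j)\|^{q_0}=\|y\|^{q_0}\sum_j|v_j(e)|^{q_0}$, so
$\alpha(y\otimes e)=\nu(y\otimes e)=\|y\|\|e\|$. By Minkowski's inequality $\nu$ is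
subadditive, hence finite. Both are norms, as $x(h_n^*)=y_n$.

For $A\in\mathcal F$ the map $I\otimes A$ preserves $\mathcal E$ and
$((I\otimes A)x)(v)=x(A^*v)$. If $A\neq0$ and $(v_j)$ is admissible, then so is
$(A^*v_j/\|A\|)$. Therefore
\begin{equation}\label{eq:tensorbd}
\alpha((I\otimes A)x)\le\|A\|\alpha(x),\qquad \nu((I\otimes A)x)\le\|A\|\nu(x).
\end{equation}
For an interval projection $Q$ we write $\bar Q=I\otimes Q$. Each norm inherits one
half of \eqref{eq:E}.

\begin{lemma}\label{lem:alphanu}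
Let $(Q_i)$ be successive interval projections.
\begin{enumerate}
\item[(a)] For finitely many $x_i\in Y\otimes Q_iE$,
$\alpha(\sum_ix_i)\le2\kappa(\sum_i\alpha(x_i)^{p_0})^{1/p_0}$.
\item[(b)] For $x\in\mathcal E$,
$(\sum_i\nu(\bar Q_ix)^{q_0})^{1/q_0}\le\kappa\,\nu(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v\in E^*$ and $1/p_0+1/p_0'=1$. Choose $e_i$ in the unit ball of the
finite-dimensional space $Q_iE$ with
$v(e_i)=t_i:=\max\{|v(e)|:e\in Q_iE,\|e\|\le1\}$. Then $\|Q_i^*v\|\le2t_i$. For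
$a_i\ge0$, Lemma~\ref{lem:E}(a) gives
$\sum_ia_it_i=v(\sum_ia_ie_i)\le\kappa\|v\|(\sum_ia_i^{p_0})^{1/p_0}$, so
$(\sum_it_i^{p_0'})^{1/p_0'}\le\kappa\|v\|$. Since $x_i=\bar Q_ix_i$, we have
$x_i(v)=x_i(Q_i^*v)$, and by H\"older's inequality
\[
\Big\|\sum_ix_i(v)\Big\|\le\sum_i\alpha(x_i)\,2t_i\le
2\kappa\|v\|\Big(\sum_i\alpha(x_i)^{p_0}\Big)^{1/p_0}.
\]

(b) Only finitely many $\bar Q_ix$ are nonzero. For these $i$ let $(v^i_j)_j$ be
admissible. Then
$\sum_{i,j}|v^i_j(Q_ie)|^{q_0}\le\sum_i\|Q_ie\|^{q_0}\le\kappa^{q_0}\|e\|^{q_0}$, so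
$(\kappa^{-1}Q_i^*v^i_j)_{i,j}$ is admissible and
$\sum_{i,j}\|(\bar Q_ix)(v^i_j)\|^{q_0}=\sum_{i,j}\|x(Q_i^*v^i_j)\|^{q_0}\le
\kappa^{q_0}\nu(x)^{q_0}$. Take suprema.
\end{proof}

\begin{remark}\label{rem:neither}
Neither norm has both estimates. Since $|\Gamma_n|\ge n$, restricting $j_Yi_n$ to a
coordinate subspace of $\ell_\infty(\Gamma_n)$ gives $U:\ell_\infty^n\to Y$ as in
Example~\ref{ex:fourier}. For $x=\sum_{k\le n}U\mathbf e_k\otimes h_k$ we have
$\alpha(x)=\sup_{\|v\|\le1}\|U((v(h_k))_k)\|\le4$, although each of the $n$ blocks has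
norm at least $1$. So $\alpha$ has no lower $\ell_q$-estimate with $q<\infty$. For
$E=\ell_2$, $q_0=2$, the functionals $v_j=n^{-1/2}\sum_k\omega^{jk}h_k^*$ form an
admissible family, because the Fourier matrix is unitary, and
$x=\sum_{k\le n}y_k\otimes h_k$, with the $y_k$ of that example, has $x(v_j)=z_j$. So $\nu(x)\ge n$ with blocks of norm
at most $4$, and $\nu$ has no upper $\ell_p$-estimate with $p>1$.
\end{remark}

\subsection{The interpolated norm}
Trivially, $\alpha$ has a lower $\ell_\infty$-estimate and $\nu$ an upper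
$\ell_1$-estimate. A norm halfway between them should have an upper estimate with
exponent $p_1$ and a lower estimate with exponent $q_1$, where
\[
\frac1{p_1}=\frac12\cdot\frac1{p_0}+\frac12\cdot1,\qquad
\frac1{q_1}=\frac12\cdot0+\frac12\cdot\frac1{q_0},
\]
that is, $p_1=2p_0/(1+p_0)>1$ and $q_1=2q_0<\infty$. For a finitely supported family
$\mathbf u=(u_k)_{k\in\mathbb Z}$ in $\mathcal E$ let
\[
\mathsf A(\mathbf u)=\Big(\sum_k\big(2^{k/2}\alpha(u_k)\big)^{p_0}\Big)^{1/p_0},
\qquad \mathsf N(\mathbf u)=\sum_k2^{-k/2}\nu(u_k).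
\]
The outer exponents $p_0$ and $1$ match the upper estimates of $\alpha$ and $\nu$, so
that sums over $k$ and over blocks can be interchanged. Define
\[
\|x\|_B=\inf\Big\{\max(\mathsf A(\mathbf u),\mathsf N(\mathbf u)):\ \sum_ku_k=x\Big\}
\qquad(x\in\mathcal E).
\]
This is a seminorm, since $\mathsf A$ and $\mathsf N$ are. Taking $u_0=x$ gives
$\|x\|_B\le\nu(x)$. If $x=\sum_ku_k$, then
$\alpha(u_k)\le2^{-k/2}\mathsf A(\mathbf u)$ for $k\ge0$ and
$\alpha(u_k)\le\nu(u_k)\le2^{k/2}\mathsf N(\mathbf u)$ for $k<0$. Summing the two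
geometric series gives the constant $(1+2^{-1/2})/(1-2^{-1/2})<6$. Thus
\begin{equation}\label{eq:sandwich}
\tfrac16\alpha(x)\le\|x\|_B\le\nu(x),
\end{equation}
and $\|\cdot\|_B$ is a norm. Let $B$ be the completion of $(\mathcal E,\|\cdot\|_B)$.
It is separable, since $Y$ is and $\|y\otimes h_n\|_B\le\|y\|$.

The shift $u'_k=u_{k-m}$ keeps the sum, multiplies $\mathsf A$ by $2^{m/2}$ and
multiplies $\mathsf N$ by $2^{-m/2}$. If $x=\sum_ku_k\ne0$, both quantities are
positive, and choosing $m$ with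
$\mathsf N/\mathsf A\le2^m<2\mathsf N/\mathsf A$ gives
\begin{equation}\label{eq:geom}
\|x\|_B\le\sqrt2\,\big(\mathsf A(\mathbf u)\,\mathsf N(\mathbf u)\big)^{1/2}
\qquad\text{whenever }x=\sum_ku_k .
\end{equation}

\begin{lemma}\label{lem:Bbasic}
\begin{enumerate}
\item[(a)] For $A\in\mathcal F$, $I\otimes A$ extends to $B$ with
$\|I\otimes A\|\le\|A\|$. The projections $\pi_N=I\otimes P_N$ satisfy the
requirements of Section~\ref{sec:W}.
\item[(b)] $\pi_NB=Y\otimes P_NE$ is isomorphic to $Y^N$, and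
$\bar QB=Y\otimes QE\subset\mathcal E$ for every interval projection $Q$.
\item[(c)] For $v\in E^*$ the map $x\mapsto x(v)$ extends to $v^\#:B\to Y$ with
$\|v^\#\|\le6\|v\|$. For $e\in E$ the formula $J_ey=\lim_Ny\otimes P_Ne$ defines
$J_e:Y\to B$, linear in $e$, with
\[
\tfrac16\|y\|\|e\|\le\|J_ey\|\le\|y\|\|e\|,\qquad (I\otimes A)J_e=J_{Ae}\ \
(A\in\mathcal F),\qquad v^\#J_e=v(e)I_Y .
\]
Writing $h_m^\#$ for $(h_m^*)^\#$, we have $\pi_N=\sum_{m\le N}J_{h_m}h_m^\#$.
\end{enumerate}
\end{lemma}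

\begin{proof}
(a) Apply $I\otimes A$ to each $u_k$ and use \eqref{eq:tensorbd}. The $\pi_N$ are
contractions with $\pi_N\pi_M=\pi_{\min(N,M)}$, and $\pi_Nx=x$ for $x\in\mathcal E$ and
large $N$, so $\pi_N\to I$ strongly.

(b) For $x=\sum_{n\le N}y_n\otimes h_n$, \eqref{eq:sandwich} and $\|h_n^*\|\le2$ give
$\frac1{12}\max_n\|y_n\|\le\|x\|_B\le\sum_n\|y_n\|$. So $Y\otimes P_NE\cong Y^N$ is
complete, hence closed in $B$, and it equals $\pi_N\mathcal E$, which is dense in
$\pi_NB$. For $Q=P_N-P_M$ we have $\bar QB=\bar Q\pi_NB$.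

(c) We have $\|x(v)\|\le\alpha(x)\|v\|\le6\|x\|_B\|v\|$. By \eqref{eq:sandwich},
$\frac16\|y\|\|e\|\le\|y\otimes e\|_B\le\|y\|\|e\|$ for finitely supported $e$. So
$(y\otimes P_Ne)_N$ is Cauchy and the bounds pass to the limit. The identities hold
for finitely supported $e$ and on $\mathcal E$, and extend by continuity.
\end{proof}

\begin{remark}\label{rem:toobig}
The space $B$ itself has too many operators. For $A\in\mathcal L(E)$ the operators
$I\otimes P_NAP_N$ have norm at most $\|A\|$ and send $y\otimes h_n$ to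
$J_{P_NAh_n}y\to J_{Ah_n}y$, so they converge strongly to an operator $I\otimes A$ with
$(I\otimes A)J_e=J_{Ae}$. For unit vectors $e\in E$, $w\in E^*$ and compact $K$,
$w^\#(I\otimes A+K)J_e=w(Ae)I_Y+\text{compact}$, so $\|I\otimes A+K\|\ge\|A\|/6$ by
Lemma~\ref{lem:noncompact}(b). Hence $\mathcal L(E)$ embeds in
$\operatorname{Cal}(B)$. For $E=\ell_2$ the coordinate projections form an uncountable
$1$-separated set, so $\operatorname{Cal}(B)$ is nonseparable, whereas
$\mathcal K(\ell_2)\oplus\mathbb C$ is separable by Lemma~\ref{lem:E}(b).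
\end{remark}

\begin{proposition}\label{prop:blocksB}
Let $(Q_i)$ be successive interval projections.
\begin{enumerate}
\item[(a)] If $b_i\in\bar Q_iB$ and $\|b_i\|\le1$, then
$\|\sum_ic_ib_i\|\le6\kappa(\sum_i|c_i|^{p_1})^{1/p_1}$ for finitely supported
$(c_i)$.
\item[(b)] $\sum_i\|\bar Q_ib\|^{q_1}\le(4\kappa)^{q_0}\|b\|^{q_1}$ for $b\in B$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By scaling we may assume $\|b_i\|<1$ and $\sum_i|c_i|^{p_1}=1$, and we consider
only $i$ with $c_i\ne0$. Since $b_i\in\mathcal E$, write $b_i=\sum_ku_{ik}$ with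
$\mathsf A,\mathsf N\le1$. Replacing $u_{ik}$ by $\bar Q_iu_{ik}$, we have
$u_{ik}\in Y\otimes Q_iE$ and $\mathsf A,\mathsf N\le2$. We shift each family so that
the factor $|c_i|$ is split unevenly between $\mathsf A$ and $\mathsf N$. Choose
$m_i\in\mathbb Z$ with
$|c_i|^{p_1/p_0-1}\le2^{m_i/2}\le\sqrt2\,|c_i|^{p_1/p_0-1}$ and put
$u'_{ik}=c_iu_{i,k-m_i}$. As $p_1+p_1/p_0=2$, the family $\mathbf u'_i=(u'_{ik})_k$
satisfies
\[
\mathsf A(\mathbf u'_i)\le2\sqrt2\,|c_i|^{p_1/p_0},\qquad
\mathsf N(\mathbf u'_i)\le2|c_i|^{2-p_1/p_0}=2|c_i|^{p_1}.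
\]
Let $w_k=\sum_iu'_{ik}$, so that $\sum_kw_k=\sum_ic_ib_i$. By
Lemma~\ref{lem:alphanu}(a) for each $k$,
$\mathsf A(\mathbf w)^{p_0}\le(2\kappa)^{p_0}\sum_i\mathsf A(\mathbf u'_i)^{p_0}\le
(4\sqrt2\kappa)^{p_0}$, and
$\mathsf N(\mathbf w)\le\sum_i\mathsf N(\mathbf u'_i)\le2$. Both are at most
$6\kappa$.

(b) It suffices to consider finitely many $i$, and then, by density,
$b\in\mathcal E$. Let $t>\|b\|$ and $b=\sum_ku_k$ with $\mathsf A,\mathsf N\le t$. Let
$\mathsf A_i,\mathsf N_i$ belong to the family $(\bar Q_iu_k)_k$, whose sum is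
$\bar Q_ib$. Then $\mathsf A_i\le2t$, and by Minkowski's inequality and
Lemma~\ref{lem:alphanu}(b),
\[
\Big(\sum_i\mathsf N_i^{q_0}\Big)^{1/q_0}\le
\sum_k2^{-k/2}\Big(\sum_i\nu(\bar Q_iu_k)^{q_0}\Big)^{1/q_0}\le\kappa t .
\]
By \eqref{eq:geom},
$\sum_i\|\bar Q_ib\|^{2q_0}\le2^{q_0}\sum_i\mathsf A_i^{q_0}\mathsf N_i^{q_0}\le
(4\kappa)^{q_0}t^{2q_0}$. Let $t\downarrow\|b\|$.
\end{proof}

\subsection{Operators into $B$}
The lower estimate turns an operator into $B$ that is noncompact ``at infinity'' into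
a noncompact operator into $\ell_{q_1}$. This is the reason for (Y2) and for the choice
$q_2>q_1$.

\begin{lemma}\label{lem:tail}
Let $G\in\{D,Y\}$ and $S\in\mathcal L(G,B)$ with $\pi_NS$ compact for all $N$. Then
$S$ is compact.
\end{lemma}

\begin{proof}
Otherwise Lemma~\ref{lem:noncompact}(a) gives a bounded weakly null sequence $(x_i)$
in $G$ with $\|Sx_i\|\ge\delta>0$, and $\|\pi_NSx_i\|\to0$ for each $N$. Put
$M_1=0$. Given $M_l$, choose $i_l>i_{l-1}$ with $\|\pi_{M_l}Sx_{i_l}\|<\delta/4$,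
then $N_l>M_l$ with $\|(I-\pi_{N_l})Sx_{i_l}\|<\delta/4$, and put $M_{l+1}=N_l$. With
$Q_l=P_{N_l}-P_{M_l}$ we have $\|\bar Q_lSx_{i_l}\|\ge\delta/2$. Pick unit functionals
$f_l\in B^*$ with $f_l(\bar Q_lSx_{i_l})\ge\delta/2$. By
Proposition~\ref{prop:blocksB}(b), $\Phi x=(f_l(\bar Q_lSx))_l$ defines an operator
$G\to\ell_{q_1}$, which is compact by Lemma~\ref{lem:D}(c) or (Y2). So
$\|\Phi x_{i_l}\|\to0$, although the $l$-th coordinate of $\Phi x_{i_l}$ is at least
$\delta/2$.
\end{proof}

\begin{lemma}\label{lem:intoB}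
\begin{enumerate}
\item[(a)] Each $S\in\mathcal L(Y,B)$ is $J_e$ plus a compact operator, for some
$e\in E$.
\item[(b)] Each $S\in\mathcal L(D,B)$ is $J_ej_Y$ plus a compact operator, for some
$e\in E$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $G=Y$, $j=I_Y$ in case (a) and $G=D$, $j=j_Y$ in case (b). By (Y4) or (Y3),
$h_m^\#S=\lambda_mj+\text{compact}$. Hence
$\pi_NS=\sum_{m\le N}J_{h_m}h_m^\#S=J_{e^N}j+\text{compact}$, with
$e^N=\sum_{m\le N}\lambda_mh_m$. Since $j$ is an isometry,
Lemma~\ref{lem:noncompact}(b) gives $\frac16\|e^N\|\le\|\pi_NS\|\le\|S\|$. By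
Lemma~\ref{lem:E}(c), $e^N\to e\in E$ with $P_Ne=e^N$. Then
$\pi_N(S-J_ej)=\pi_NS-J_{e^N}j$ is compact for all $N$, and Lemma~\ref{lem:tail}
applies.
\end{proof}

\section{The space $X$ and the parity argument}\label{sec:X}

Let
\[
X=W(B,g),
\]
with the projections $\pi_N=I\otimes P_N$ and with $g$ rich along the \emph{even}
integers. Write $q=q_X$ and let $s_N$ be the lifts for $X$. An operator
$\ell_s\to\pi_NB\cong Y^N$ is compact by (Y1), so Proposition~\ref{prop:lsW} gives
\begin{equation}\label{eq:lsX}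
\mathcal L(\ell_s,X)=\mathcal K(\ell_s,X)\qquad(1<s<\infty).
\end{equation}

We want every $T\in\mathcal L(X)$ to preserve $j_X(D)$ up to a compact operator, that
is, $qTj_X$ should be compact. In the untwisted sum $D\oplus B$ this fails because of
the operators $(d,b)\mapsto(0,J_ej_Yd)$. In $X$ such an operator would extend $j_Y$ to
$X$. Along a chain at even levels, however, the coordinates of $X$ pick up the
twisting terms and those of $Y$ pick up nothing, while an extension of $j_Y$ forces
the two to differ by a bounded functional on $B$.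

\begin{lemma}\label{lem:parity}
There is no operator $V:X\to Y$ with $Vj_X=j_Y$.
\end{lemma}

\begin{proof}
Suppose that $V$ exists. By Lemma~\ref{lem:d}(b), $e^Y_\gamma V-e^X_\gamma$ and
$d^Y_\gamma V-d^X_\gamma$ vanish on $j_X(D)=\ker q$, so they equal $\psi_\gamma q$ and
$\varphi_\gamma q$ with $\psi_\gamma,\varphi_\gamma\in B^*$. By
Proposition~\ref{prop:W}(b), $\|\psi_\gamma\|\le C:=8(\|V\|+1)$. For $b=qx$,
Lemma~\ref{lem:d}(a) applied to $Vx\in Y$ and $x\in X$ gives
\begin{equation}\label{eq:phi}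
\max_{\gamma\in\Delta_k}|\varphi_\gamma(b)|\to0\quad\text{as }k\to\infty .
\end{equation}
Consider a chain as in Lemma~\ref{lem:chain} with all $k_r-1$ even; the elements
$\xi_r$ are the same for $X$ and $Y$. Then $g'_{k_r-1}=0$, so
$e^Y_{\xi_n}=\sum_rd^Y_{\xi_r}$. Composing with $V$, subtracting \eqref{eq:chain} for
$X$, and using that $q$ is onto, we get
\begin{equation}\label{eq:psi}
\psi_{\xi_n}=\sum_{r\le n}\varphi_{\xi_r}-\frac18\sum_{r\le n}G_r\quad\text{on }B .
\end{equation}

Fix $n$, a unit vector $y_0\in Y$, and $\varepsilon=1/(128n)$. The map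
$e\mapsto J_ey_0$ is bounded and $h_l\to0$ weakly, so $y_0\otimes h_l\to0$ weakly in
$B$. With $k_0=0$ choose in turn $l_s>k_{s-1}$ such that $b_s=y_0\otimes h_{l_s}$
satisfies $|\varphi_{\xi_r}(b_s)|\le\varepsilon$ for $r<s$; then $f_s\in\mathcal G$
with $|f_s(b_s)|\ge\frac18$, which is possible as $\|b_s\|\ge\frac16$; and then
$k_s\ge\max(k_{s-1}+2,l_s)$, $k_1\ge k_*(n)$, with $k_s-1$ even, $g_{k_s-1}=f_s$, and,
by \eqref{eq:phi}, $|\varphi_\gamma(b_t)|\le\varepsilon$ for $\gamma\in\Delta_{k_s}$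
and $t\le s$. Then $|\varphi_{\xi_r}(b_s)|\le\varepsilon$ for all $r,s$. Since
$k_{s-1}<l_s\le k_s$, Lemma~\ref{lem:chain} gives $G_sb_s=f_s(b_s)$ and $G_rb_s=0$ for
$r\ne s$. With $\sigma_sf_s(b_s)>0$, \eqref{eq:psi}, Lemma~\ref{lem:Bbasic}(c) and
Lemma~\ref{lem:E}(a) yield
\[
\frac n{128}=\frac n{64}-n^2\varepsilon\le
\Big|\psi_{\xi_n}\Big(\sum_{s\le n}\sigma_sb_s\Big)\Big|\le
C\Big\|\sum_{s\le n}\sigma_sh_{l_s}\Big\|_E\le C\kappa n^{1/p_0}.
\]
As $p_0>1$ and $C$ does not depend on $n$, this fails for large $n$.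
\end{proof}

\begin{lemma}\label{lem:corner}
For every $T\in\mathcal L(X)$ the operator $qTj_X:D\to B$ is compact.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:intoB}(b), $qTj_X=J_ej_Y+\text{compact}$. If $e\ne0$, take
$v\in E^*$ with $v(e)=1$. Then $v^\#qTj_X=j_Y+K$ with $K:D\to Y$ compact. If
$\tilde K:X\to Y$ is a compact extension of $K$, then $V=v^\#qT-\tilde K$ contradicts
Lemma~\ref{lem:parity}. So $e=0$.
\end{proof}

\section{The Calkin algebra of $X$}\label{sec:cal}

We prove Theorem~\ref{thm:main}. Write $[T]$ for the class of $T$ in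
$\operatorname{Cal}(X)$.

\subsection{The embedding}
For $A\in P_N\mathcal L(E)P_N$ the operator $I\otimes A=\pi_N(I\otimes A)$ maps $B$
into $\pi_NB$, and we put
\[
\Psi(A)=[\,s_N(I\otimes A)q\,].
\]
The lifts $s_N$ are not compatible with one another, but they are so modulo finite
rank operators (Proposition~\ref{prop:W}(d)). Hence $\Psi(A)$ does not depend on $N$,
and $\Psi$ is a linear map on $\mathcal F$ with $\|\Psi(A)\|\le4\|A\|$. It is
multiplicative, because $qs_N$ is the identity on $\pi_NB$: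
\[
s_N(I\otimes A)q\,s_N(I\otimes A')q=s_N(I\otimes AA')q .
\]
For a lower bound let $K\in\mathcal K(X)$, let $T=s_N(I\otimes A)q+K$, and let
$e\in P_NE$ and $w\in E^*$ be unit vectors. Then $J_e$ maps into $\pi_NB$ and
\[
w^\#q\,T\,s_NJ_e=w^\#(I\otimes A)J_e+\text{compact}=w(Ae)I_Y+\text{compact}.
\]
By (Y6) and Lemma~\ref{lem:noncompact}(b), $|w(Ae)|\le6\cdot4\,\|T\|$. Since $A=AP_N$
and $\|P_N\|\le1$, the norm of $A$ is attained on $P_NE$, so $\|A\|\le24\|\Psi(A)\|$.
By Lemma~\ref{lem:E}(b), $\Psi$ extends to a homomorphism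
$\Psi:\mathcal K(E)\to\operatorname{Cal}(X)$ with
$\frac1{24}\|A\|\le\|\Psi(A)\|\le4\|A\|$, and its range is closed.

Put $\Psi^+(A,\lambda)=\Psi(A)+\lambda[I]$. This is a bounded unital homomorphism on
$\mathcal K(E)\oplus\mathbb C$. It is injective. Indeed, suppose
$\Psi(A)+\lambda[I]=0$. If $\lambda\ne0$, then $[I]=\Psi(C)$ with $C=-A/\lambda$, so
$\Psi(CA')=\Psi(A')$ and $CA'=A'$ for all $A'\in\mathcal K(E)$. Taking $A'$ of rank
one shows that $C=I_E$, which is not compact. So $\lambda=0$, and then $A=0$.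

\subsection{Surjectivity}
Let $T\in\mathcal L(X)$.

\emph{Step 1: $T$ is a scalar on $D$.} By Lemma~\ref{lem:corner} and
Corollary~\ref{cor:reduce}(a), $Tj_X=j_XS'+\text{compact}$ with $S'\in\mathcal L(D)$,
and $S'=\lambda I+\text{compact}$ by Lemma~\ref{lem:D}(a). So $(T-\lambda I)j_X$ is
compact, and Corollary~\ref{cor:reduce}(b) gives $\hat T\in\mathcal L(B,X)$ with
$[T]=\lambda[I]+[\hat Tq]$. It remains to show that
$[\hat Tq]\in\Psi(\mathcal K(E))$.

\emph{Step 2: $\|\hat T(I-\pi_N)\|\to0$.} Otherwise there is $\delta>0$ with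
$\|\hat T(I-\pi_M)\|>\delta$ for infinitely many $M$. For such $M$ there are $x\in B$
with $\|x\|\le1$ and $N>M$ with $\|\hat T(\pi_N-\pi_M)x\|>\delta$. Repeating this with
a next $M'\ge N$, we obtain successive interval projections $Q_i$ and
$b_i\in\bar Q_iB$ with $\|b_i\|\le2$ and $\|\hat Tb_i\|>\delta$. By
Proposition~\ref{prop:blocksB}(a), $\mathbf e_i\mapsto b_i$ defines an operator
$S:\ell_{p_1}\to B$. As $p_1>1$, the unit vectors $\mathbf e_i$ are weakly null and
$\hat TS$ is compact by \eqref{eq:lsX}. So $\hat Tb_i\to0$, a contradiction.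

Consequently $\hat Tq=\lim_N\hat T\pi_Nq$ in norm, and
$\hat T\pi_Nq=\sum_{n\le N}S_nh_n^\#q$ with $S_n=\hat TJ_{h_n}:Y\to X$. Since
$\Psi(\mathcal K(E))$ is a closed subspace, it suffices to treat one column.

\emph{Step 3: $[Sh_n^\#q]\in\Psi(\mathcal K(E))$ for every $S:Y\to X$ and every $n$.}
By Lemma~\ref{lem:intoB}(a), $qS=J_e+\text{compact}$ with $e\in E$. Let $M\ge n$,
$e_M=P_Me$ and $e_M'=e-e_M$. Since
$\|J_{e_M'}-\pi_NJ_{e_M'}\|\le\|(I-P_N)e_M'\|\to0$ as $N\to\infty$,
Proposition~\ref{prop:W}(b) gives $L_M:Y\to X$ with $qL_M=J_{e_M'}$ and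
$\|L_M\|\le8\|e_M'\|$. Then
\[
q\,(S-s_MJ_{e_M}-L_M)=qS-J_e
\]
is compact. By Corollary~\ref{cor:reduce}(a), $S-s_MJ_{e_M}-L_M=j_XS'+\text{compact}$
with $S':Y\to D$, and $S'$ is compact by (Y5). Let $A_M\in P_M\mathcal L(E)P_M$ be the
rank one operator $x\mapsto h_n^*(x)e_M$. Then $I\otimes A_M=J_{e_M}h_n^\#$, as both
send $y\otimes h_m$ to $h_n^*(h_m)\,y\otimes e_M$. Therefore
\[
[Sh_n^\#q]=\Psi(A_M)+[L_Mh_n^\#q],\qquad
\|L_Mh_n^\#q\|\le8\cdot12\,\|e_M'\|\to0\quad(M\to\infty),
\]
and the claim follows because the range of $\Psi$ is closed.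

Thus $\Psi^+$ is a bounded bijective homomorphism of $\mathcal K(E)\oplus\mathbb C$
onto $\operatorname{Cal}(X)$, and $X$ is separable. This proves
Theorem~\ref{thm:main}. \qed

\begin{remark}\label{rem:hyp}
The upper estimate with $p_0>1$ gives the density of $\mathcal F$, the contradiction
in Lemma~\ref{lem:parity}, and, through $p_1>1$, Step~2. For $E=\ell_1$ the first of
these already fails: for the rank one operator $Kx=(\sum_nx_n)h_1$ and
$A\in P_N\mathcal L(\ell_1)P_N$ we have $\|(K-A)h_{N+1}\|=1$. The lower estimate with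
$q_0<\infty$ is used for operators into $B$, in Lemmas~\ref{lem:tail}
and~\ref{lem:intoB}. For $E=c_0$ the vectors $h_1+\dots+h_N$ are bounded and do not
converge, so the proof of Lemma~\ref{lem:intoB} breaks down, although the
conclusion of the theorem is known for $c_0$.
\end{remark}

\section{Superreflexive spaces and matrix algebras}\label{sec:cor}

A Banach space is \emph{superreflexive} if all its ultrapowers are reflexive;
equivalently, every space finitely representable in it is reflexive. The property is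
unchanged by an equivalent renorming and by passing to the underlying real space,
since ultrapowers and reflexivity are. Uniformly convex spaces are superreflexive,
because their ultrapowers are uniformly convex. This covers $\ell_t$ and $L_t[0,1]$,
$1<t<\infty$, which have the unit vectors and the Haar system as Schauder bases. The
\emph{basis constant} of a basic sequence is the supremum of the norms of its basis
projections. We use the following theorem of V.~I.~Gurari\u{\i} and
N.~I.~Gurari\u{\i} \cite{GG} and James \cite{J}: if $F$ is a real superreflexive space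
and $K\ge1$, there are $1<p_0\le q_0<\infty$ and $c,C>0$ such that
\begin{equation}\label{eq:GJ}
c\Big(\sum_i|a_i|^{q_0}\Big)^{1/q_0}\le\Big\|\sum_ia_ix_i\Big\|\le
C\Big(\sum_i|a_i|^{p_0}\Big)^{1/p_0}
\end{equation}
for every normalized basic sequence $(x_i)$ in $F$ with basis constant at most $K$
and all finitely supported real $(a_i)$.

\begin{proof}[Proof of Corollary~\ref{cor:super}]
Let $E$ be superreflexive with a Schauder basis. The norm $\sup_n\|P_ne\|$ is
equivalent to the given one and makes every $P_n$ a contraction; then normalize the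
basis vectors, which does not change the $P_n$. The renormed space is superreflexive,
and $\mathcal K(E)$ is unchanged up to isomorphism. Apply \eqref{eq:GJ} with $K=1$ in
the underlying real space of $E$. Given $0=N_0<\dots<N_l$ and $e\in P_{N_l}E$, let
$(x_i)$ consist of the vectors $Q_ie/\|Q_ie\|$ with $Q_ie\ne0$, followed by
$h_{N_l+1},h_{N_l+2},\dots$. These are successive normalized blocks of the basis, and
their basis projections are restrictions of projections $P_n$, so the basis constant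
is $1$. Taking the coefficients $\|Q_ie\|$ on the blocks and $0$ afterwards gives
\eqref{eq:E} with $\kappa=\max(1,C,1/c)$, and Theorem~\ref{thm:main} applies.

Finally, let $\operatorname{Cal}(X)\cong\mathcal K(E)\oplus\mathbb C$. An operator on
$X^k$ is a $k\times k$ matrix over $\mathcal L(X)$, and it is compact if and only if
all its entries are. Passing to the classes of the entries is a bounded homomorphism
of $\mathcal L(X^k)$ onto $M_k(\operatorname{Cal}(X))$, normed by the sum of the norms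
of the entries, with kernel $\mathcal K(X^k)$. Hence
$\operatorname{Cal}(X^k)\cong M_k(\mathcal K(E)\oplus\mathbb C)$ for every $k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AH}
S. A. Argyros and R. G. Haydon,
\emph{A hereditarily indecomposable $\mathcal L_\infty$-space that solves the
scalar-plus-compact problem},
Acta Math. 206 (2011), 1--54.

\bibitem{GG}
V. I. Gurari\u{\i} and N. I. Gurari\u{\i},
Izv. Akad. Nauk SSSR 35 (1971).

\bibitem{J}
R. C. James,
\emph{Super-reflexive spaces with bases},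
Pacific J. Math. 41 (1972).

\bibitem{MP}
Pavlos Motakis and Daniele Puglisi,
\emph{The compact operators on $c_0$ as a Calkin algebra},
arXiv:2403.04137 (2024).

\end{thebibliography}
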